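\title{Vanishing of asymptotic cohomology and $q$-ample divisors}

\begin{abstract}
Let $X$ be a complex projective variety. Totaro asked whether a real divisor class $D$ on $X$ is $q$-ample as soon as the asymptotic cohomology functions $\widehat h^i(X,\cdot)$ with $i>q$ vanish in a neighborhood of $D$. We prove that the answer is yes, and that the classes that are $q$-ample in the sense of $\mathbb R$-divisors form exactly the interior of the common zero locus of these functions. The proof runs the argument of Bernstein's inequality for modules over the Weyl algebra on cohomology groups, on which differential operators with controlled poles act. A single nonzero cohomology class then forces maximal growth of cohomology on a suitable subvariety, and an argument with the Leibniz rule transfers this growth to $X$.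
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the results}

Throughout, $X$ is an irreducible complex projective variety of dimension $n$, that is, an integral projective scheme over $\mathbb C$. Integral divisors are Cartier divisors, and $\mathbb Q$- and $\mathbb R$-divisors are rational and real linear combinations of them. We write $N^1(X)_{\mathbb R}$ for the real N\'eron--Severi space, the finite-dimensional vector space of $\mathbb R$-divisors modulo numerical equivalence $\equiv$. The classes of ample $\mathbb R$-divisors form an open convex cone $\operatorname{Amp}(X)\subset N^1(X)_{\mathbb R}$, and a $\mathbb Q$-divisor whose class lies in this cone is ample.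

By Serre's criterion, a line bundle $L$ is ample if and only if its high powers kill the cohomology of every coherent sheaf in all positive degrees. Totaro's notion of $q$-ampleness asks for this only in degrees above $q$.

\begin{definition}\label{def:qample}
Let $q\ge0$ be an integer.
\begin{enumerate}
\item[(a)] A line bundle $L$ on $X$ is \emph{$q$-ample} if for every coherent sheaf $F$ on $X$ there is $m_0$ such that $H^i(X,F\otimes L^{\otimes m})=0$ for all $i>q$ and all $m\ge m_0$. A Cartier divisor $D$ is $q$-ample if $\mathcal O_X(D)$ is.
\item[(b)] A $\mathbb Q$-divisor is \emph{$q$-ample} if some positive integral multiple of it is a $q$-ample Cartier divisor.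
\item[(c)] An $\mathbb R$-divisor, or a class in $N^1(X)_{\mathbb R}$, is \emph{$q$-ample} if it is numerically equivalent to the sum of a $q$-ample $\mathbb Q$-divisor and an ample $\mathbb R$-divisor.
\end{enumerate}
\end{definition}

For $q=0$ this is ordinary ampleness. A $q$-ample divisor is $(q+1)$-ample, and every line bundle is $n$-ample because cohomology vanishes above the dimension. Property (b) depends only on the numerical class; we will not need this. A $\mathbb Q$-divisor can be tested against both (b) and (c). To keep the two apart we say \emph{$\mathbb R$-$q$-ample} for property (c). We prove in Proposition~\ref{prop:equiv} that an $\mathbb R$-$q$-ample $\mathbb Q$-divisor satisfies (b). The reverse implication is a theorem of Totaro, which is neither proved nor used here. A positive integral multiple of a $q$-ample Cartier divisor is $q$-ample, so (b) and (c) are preserved under multiplication by positive rational numbers.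

The second notion measures the size of cohomology rather than its vanishing. For an integral divisor $D$ and $0\le i\le n$ set
\[
\widehat h^i(X,D)=\limsup_{m\to\infty}\frac{h^i(X,\mathcal O_X(mD))}{m^n/n!}.
\]
The groups $H^i(X,\mathcal O_X(mD))$ have dimension $O(m^n)$ (Lemma~\ref{lem:bounds} below), so $\widehat h^i(X,D)>0$ means that they grow as fast as they possibly can, at least along a sequence of $m$. We take the following properties as known: $\widehat h^i(X,D)$ depends only on the numerical class of $D$; it satisfies $\widehat h^i(X,kD)=k^n\,\widehat h^i(X,D)$ for integers $k\ge1$ and therefore extends to rational classes by homogeneity; and this extension extends uniquely to a continuous function $\widehat h^i(X,\cdot)$ on $N^1(X)_{\mathbb R}$. By continuity, $\widehat h^i(X,\lambda D)=\lambda^n\,\widehat h^i(X,D)$ for all real classes $D$ and rational $\lambda>0$.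

If $D$ is a $q$-ample Cartier divisor, then $\widehat h^i(X,D)=0$ for $i>q$, by the definition applied to $F=\mathcal O_X$. The following question of Totaro, which we take from the article \cite{GK} of Greb and K\"uronya, asks for a converse.

\medskip
\noindent\textbf{Question (Totaro).} \emph{Let $D$ be an $\mathbb R$-divisor class on a complex projective variety $X$ of dimension $n$, and let $0\le q\le n$ be an integer. Assume that $\widehat h^i(X,D')=0$ for all $i>q$ and all $D'\in N^1(X)_{\mathbb R}$ in a neighborhood of $D$. Is $D$ $q$-ample?}
\medskip

The answer is yes for every $X$, $D$ and $q$.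

\begin{theorem}\label{thm:main}
Let $X$ be an irreducible complex projective variety of dimension $n$, let $D\in N^1(X)_{\mathbb R}$ and $0\le q\le n$. If $\widehat h^i(X,D')=0$ for all $i>q$ and all $D'$ in a neighborhood of $D$, then $D$ is $q$-ample.
\end{theorem}

We prove that $D$ is $\mathbb R$-$q$-ample. If $D$ is represented by a $\mathbb Q$-divisor, that divisor then also satisfies (b) by Proposition~\ref{prop:equiv}, so the theorem holds under either reading. The method gives more precise information.

\begin{theorem}\label{thm:second}
Let $X$ be as in Theorem~\ref{thm:main} and $0\le q\le n$.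
\begin{enumerate}
\item[(i)] Let $D$ be an integral Cartier divisor, $A$ an ample Cartier divisor, and $r$ the least integer $\ge0$ such that $D$ is $\mathbb R$-$r$-ample. If $r\ge1$, there are rational numbers $t>0$ arbitrarily close to $0$ with $\widehat h^r(X,D-tA)>0$.
\item[(ii)] Let $D$ and $A$ be rational classes with $A$ ample. Then $D$ is $\mathbb R$-$q$-ample if and only if there is $t_0>0$ with $\widehat h^i(X,D-tA)=0$ for all $i>q$ and all rational $0<t<t_0$.
\item[(iii)] The set of $\mathbb R$-$q$-ample classes in $N^1(X)_{\mathbb R}$ is the interior of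
\[
\{D:\ \widehat h^i(X,D)=0\text{ for all }i>q\}.
\]
\end{enumerate}
\end{theorem}

\subsection{Two examples}

\begin{example}\label{ex:quadric}
Let $X=\mathbb P^1\times\mathbb P^1$, so that $N^1(X)_{\mathbb R}=\mathbb R^2$ by the bidegree $(a,b)$. Write $a_+=\max(a,0)$ and $a_-=\max(-a,0)$. On $\mathbb P^1$ we have $h^0(\mathcal O(ma))=ma_++O(1)$ and $h^1(\mathcal O(ma))=ma_-+O(1)$, so the K\"unneth formula gives
\[
\widehat h^0=2a_+b_+,\qquad \widehat h^1=2(a_+b_-+a_-b_+),\qquad \widehat h^2=2a_-b_- .
\]
For $q=0$, the set where $\widehat h^1=\widehat h^2=0$ is the union of the quadrant $a,b\ge0$ and the two coordinate axes. Its interior is the ample cone $a,b>0$. For $q=1$, the interior of $\{\widehat h^2=0\}$ is the set where $a>0$ or $b>0$. These are the $1$-ample classes. Indeed $H^2(X,\mathcal O(u,v))\ne0$ exactly when $u,v\le-2$. If $a,b\le0$ are integers, then $H^2(X,\mathcal O(ma-2,mb-2))\ne0$ for all $m\ge0$. If $a>0$, write a coherent sheaf $F$ as a quotient of some $\mathcal O(-c,-c)^{R}$; since $H^2$ is right exact on a surface, $H^2(X,F(ma,mb))=0$ as soon as $ma-c\ge-1$.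

The class $D=(1,0)$ will serve as a test case. It is $1$-ample and not ample, and $\widehat h^1(X,D)=0$. The failure of ampleness becomes visible after subtracting a small multiple of $A=(1,1)$: for $0<t<1$ we have $\widehat h^1(X,D-tA)=2t(1-t)>0$, as Theorem~\ref{thm:second}(i) predicts.
\end{example}

\begin{example}\label{ex:zero}
Vanishing at $D$ alone is never a sufficient hypothesis. Let $n\ge1$ and $D=0$. All $\widehat h^i(X,D)$ vanish, because $h^i(X,\mathcal O_X)$ does not grow with $m$. But $0$ is not $(n-1)$-ample, since $H^n(X,\mathcal O_X(-jA))\neq0$ for $A$ very ample and $j\gg0$. To see this, let $p\colon X\to\mathbb P^n$ be a finite morphism with $p^*\mathcal O(1)=\mathcal O_X(A)$, given by $n+1$ general sections. Since $\mathbb P^n$ is normal, the field trace maps $p_*\mathcal O_X$ to $\mathcal O_{\mathbb P^n}$, and $\frac1{\deg p}\operatorname{tr}$ splits the inclusion $\mathcal O_{\mathbb P^n}\subset p_*\mathcal O_X$. So $H^n(X,\mathcal O_X(-jA))$ contains $H^n(\mathbb P^n,\mathcal O(-j))$, which is nonzero for $j\ge n+1$. One has to move in a negative direction, and by Theorem~\ref{thm:second}(ii)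 a single ample direction suffices for rational classes.
\end{example}

\subsection{The difficulty and the method}

The examples suggest a positive answer, but they are special: all their cohomology is given by explicit polynomials. In general the hypothesis and the conclusion of Theorem~\ref{thm:main} are of different nature. The functions $\widehat h^i$ ignore everything of order $o(m^n)$, whereas $q$-ampleness can be destroyed by cohomology groups of dimension one that occur for a sparse set of $m$, or that come from a subvariety of small dimension. So we must show that such a weak failure of vanishing always produces cohomology of the largest possible order $m^n$ for a nearby class. Fix an integral divisor $D$ and a very ample divisor $A$, and consider all groups $H^r(mD-jA)$ with $j/m$ small. The amplification has two steps.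

The first step takes place on a subvariety $V\subset X$ of dimension $d$ that is minimal for the failure of vanishing. A finite map $V\to\mathbb P^d$ lets the partial derivatives in the homogeneous coordinates act on rational sections, and after multiplication by one fixed polynomial $h$ they act on $\bigoplus_jH^r(V,mD-jA)$ for every $m$. A version of Bernstein's inequality with the denominator $h$ (Section~\ref{sec:bernstein}) then turns one nonzero class into a group of dimension of order $m^d$ (Section~\ref{sec:action}).

The second step (Section~\ref{sec:up}) climbs from $V$ to $X$ through a chain of subvarieties, each a divisor in the next. A functional on the cohomology of the divisor can be composed with normal derivatives of order up to a multiple of $m$, and the Leibniz rule shows that the resulting functionals are independent. Each step gains a factor $m$.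

Section~\ref{sec:uniform} reduces Theorem~\ref{thm:main} to the growth statement that these two steps prove, and Section~\ref{sec:growth} collects the elementary estimates. Section~\ref{sec:converse} proves the converse of Theorem~\ref{thm:main} and deduces Theorem~\ref{thm:second}.

\section{Uniform $q$-ampleness and the proof of Theorem~\ref{thm:main}}\label{sec:uniform}

\subsection*{Conventions}
In Sections~\ref{sec:uniform}--\ref{sec:up}, except in the proof of Theorem~\ref{thm:main}, $D$ is a fixed integral Cartier divisor and $A$ a fixed very ample divisor on $X$. We work on schemes $Z$ with a finite morphism to $X$, such as closed subschemes and their normalizations. Such a $Z$ is projective, the pullbacks of the line bundles $\mathcal O_X(D)$ and $\mathcal O_X(A)$ are written $\mathcal O_Z(D)$ and $\mathcal O_Z(A)$, and $\mathcal O_Z(A)$ is ample. For a coherent sheaf $F$ on $Z$ we put $F(mD+jA)=F\otimes\mathcal O_Z(mD+jA)$, and we abbreviate $H^i(Z,\mathcal O_Z(mD+jA))$ to $H^i(Z,mD+jA)$. Cohomology is sheaf cohomology in the Zariski topology. It depends only on the underlying sheaf of $\mathbb C$-vector spaces.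 Hence every $\mathbb C$-linear map of sheaves, $\mathcal O_Z$-linear or not, induces a map on cohomology, compatibly with sums, scalars and composition. On \v Cech cochains for an affine cover the map is applied to each component.

\medskip

In Definition~\ref{def:qample}(a) the bound $m_0$ depends on the sheaf in an unspecified way. Both amplification steps start from $mD-jA$ and use up a number of further twists by $-A$ that is proportional to $m$, and they need vanishing theorems throughout that range. This leads to the following variant.

\begin{definition}\label{def:uniform}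
Let $Z$ be finite over $X$ and $q\ge0$. The divisor $D$ is \emph{uniformly $q$-ample on $Z$} if there are $\eta>0$ and $m_0$ such that
\[
H^i(Z,mD-jA)=0\qquad\text{for all } i>q,\ m\ge m_0,\ 0\le j\le\eta m .
\]
\end{definition}

Every $D$ is uniformly $(\dim Z)$-ample on $Z$, and uniform $q$-ampleness implies uniform $(q+1)$-ampleness. In Example~\ref{ex:quadric}, $mD-jA$ has bidegree $(m-j,-j)$; so $D$ is uniformly $1$-ample, and it is not uniformly $0$-ample because $h^1=(m-j+1)(j-1)$ for $1\le j\le m$. The definition involves only line bundles, but it controls all coherent sheaves.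

\begin{lemma}\label{lem:uniform}
Let $D$ be uniformly $q$-ample on $Z$ with constants $\eta,m_0$.
\begin{enumerate}
\item[(a)] For every coherent sheaf $F$ on $Z$ there is $m_F$ with $H^i(Z,F(mD-jA))=0$ for all $i>q$, $m\ge m_F$ and $0\le j\le\frac\eta2m$. In particular $\mathcal O_Z(D)$ is $q$-ample.
\item[(b)] If $g\colon Z'\to Z$ is finite, for example a closed immersion, then $D$ is uniformly $q$-ample on $Z'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $N=\dim Z$ and $F_0=F$. Since $A$ is ample on $Z$, we can choose successively exact sequences
\[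
0\to F_{p+1}\to\mathcal O_Z(-a_pA)^{R_p}\to F_p\to0,\qquad a_p\ge0,\quad 0\le p\le N .
\]
Let $a=\max_pa_p$, and let $i>q$, $m\ge\max(m_0,2a/\eta)$ and $0\le j\le\frac\eta2m$. Then $j+a_p\le\eta m$, so $H^{i+p}(Z,mD-(j+a_p)A)=0$, and the long exact sequence embeds $H^{i+p}(Z,F_p(mD-jA))$ into $H^{i+p+1}(Z,F_{p+1}(mD-jA))$ for $0\le p\le N$. The last of these groups has degree $i+N+1>\dim Z$ and vanishes. Hence so does the first. Taking $j=0$ gives $q$-ampleness.

(b) Since $g$ is finite, $H^i(Z',mD-jA)=H^i(Z,(g_*\mathcal O_{Z'})(mD-jA))$. Apply (a) to $F=g_*\mathcal O_{Z'}$.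
\end{proof}

The heart of the paper is the following statement, whose proof is completed at the end of Section~\ref{sec:up}.

\begin{proposition}\label{prop:key}
Let $r\ge1$. Suppose that $D$ is uniformly $r$-ample and not uniformly $(r-1)$-ample on $X$. Then for every $t_0>0$ there is a rational number $0<t<t_0$ with $\widehat h^r(X,D-tA)>0$.
\end{proposition}

\begin{corollary}\label{cor:criterion}
Let $q\ge0$ and $t_0>0$. If $\widehat h^i(X,D-tA)=0$ for all $i>q$ and all rational $0<t<t_0$, then $D$ is uniformly $q$-ample on $X$.
\end{corollary}

\begin{proof}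
Let $r\ge0$ be the least integer such that $D$ is uniformly $r$-ample on $X$; it exists because $D$ is uniformly $n$-ample. If $r>q$, then $r\ge1$, and Proposition~\ref{prop:key} contradicts the hypothesis for $i=r$. So $r\le q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:key}]
Let $U$ be an open neighborhood of the real class $D$ on which $\widehat h^i(X,\cdot)=0$ for $i>q$. The open set $U\cap(D-\operatorname{Amp}(X))$ contains $D-\varepsilon A$ for small $\varepsilon>0$, so it contains a rational class $D_1$. Choose $N\ge1$ such that $ND_1$ is the class of an integral Cartier divisor $D_2$. By homogeneity the functions $\widehat h^i(X,\cdot)$, $i>q$, vanish on the open neighborhood $NU$ of $D_2$, which contains $D_2-tA$ for all small $t>0$. By Corollary~\ref{cor:criterion}, applied to $D_2$, this divisor is uniformly $q$-ample, hence $q$-ample by Lemma~\ref{lem:uniform}(a). Thus $D\equiv\frac1ND_2+(D-D_1)$ is the sum of a $q$-ample $\mathbb Q$-divisor and an ample class.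
\end{proof}

\section{Growth of cohomology}\label{sec:growth}

We first need upper bounds: cohomology of a sheaf supported in dimension $s$ grows at most like $m^s$, and a bounded change of the twist changes it only in lower order.

\begin{lemma}\label{lem:bounds}
Let $Z$ be finite over $X$, let $F$ be a coherent sheaf on $Z$ with $\dim\operatorname{Supp}F\le s$, and let $E$ be a line bundle on $Z$, written additively. There are constants $C$ and $C_E$ such that for all $i$, all $m\ge1$ and all $0\le j,j'\le m$:
\begin{enumerate}
\item[(a)] $h^i(F(mD-jA))\le Cm^s$;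
\item[(b)] $|h^i(F(mD-jA))-h^i(F(mD-j'A))|\le C\,|j-j'|\,m^{s-1}$;
\item[(c)] $|h^i(F(mD-jA+E))-h^i(F(mD-jA))|\le C_E\,m^{s-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $H_1,\dots,H_t$ be very ample line bundles on $Z$. For $a\in\mathbb Z^t$ put $F(a)=F\otimes\bigotimes_lH_l^{\otimes a_l}$ and $|a|=\sum_l|a_l|$, and let $e_l$ be the standard basis vectors. We show by induction on $s$ that for every $F$ with $\dim\operatorname{Supp}F\le s$ there is $C'$ such that for all $a$, $l$ and $i$
\[
h^i(F(a))\le C'(1+|a|)^s,\qquad |h^i(F(a))-h^i(F(a-e_l))|\le C'(1+|a|)^{s-1},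
\]
the difference being $0$ if $s=0$. For $s=0$ the support is finite and all $F(a)$ are isomorphic. Let $s\ge1$. For each $l$ choose a section of $H_l$ that does not vanish at any of the finitely many associated points of $F$. Multiplication by it is injective and gives exact sequences $0\to F(a-e_l)\to F(a)\to G_l(a)\to0$, where $\dim\operatorname{Supp}G_l\le s-1$ because the generic points of $\operatorname{Supp}F$ are associated points. The difference is at most $h^{i-1}(G_l(a))+h^i(G_l(a))$, so the first bound for the sheaves $G_1,\dots,G_t$ gives the second bound for $F$. The first bound for $F$ follows by adding the second along a path of $|a|$ unit steps from $0$ to $a$, all of whose points have norm at most $|a|$.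

Now write $D=H_1-H_2$, $A=H_3-H_4$ and $E=H_5-H_6$ with $H_l$ very ample on $Z$. Then $mD-jA$ corresponds to $a=(m,-m,-j,j,0,0)$ with $|a|\le4m$. Changing $j$ by one, or adding $E$, takes two unit steps. This gives (a), (b) and (c); for (a) and (b) only $H_1,\dots,H_4$ are used, so $C$ does not depend on $E$.
\end{proof}

From now on $r\ge1$ is fixed. The property that we establish on a subvariety and carry up to $X$ says that the bound (a) is attained in degree $r$, for twists $mD-jA$ with $j/m$ as small as we like.

\begin{definition}\label{def:full}
An integral scheme $Z$, finite over $X$, has \emph{full growth} if for every $\eta>0$ there is $c>0$ such that for infinitely many $m$ there is an integer $0\le j\le\eta m$ with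
\[
h^r(Z,mD-jA)\ge c\,m^{\dim Z}.
\]
\end{definition}

It suffices to check the condition for small $\eta$, since it becomes weaker as $\eta$ grows. If $Z$ has full growth, then some $H^r$ on $Z$ is nonzero, so $\dim Z\ge r\ge1$. On $X$ itself, full growth yields the conclusion of Proposition~\ref{prop:key}. The only point is that the ratios $j/m$ vary with $m$, while $\widehat h^r$ is computed along a ray.

\begin{lemma}\label{lem:ray}
If $X$ has full growth, then for every $t_0>0$ there is a rational number $0<t<t_0$ with $\widehat h^r(X,D-tA)>0$.
\end{lemma}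

\begin{proof}
Let $\eta=\min(t_0/2,1/4)$. There are $c>0$, $m_\nu\to\infty$ and $0\le j_\nu\le\eta m_\nu$ with $h^r(X,m_\nu D-j_\nu A)\ge cm_\nu^n$. After passing to a subsequence, $j_\nu/m_\nu\to\tau\in[0,\eta]$. Let $C>0$ be as in Lemma~\ref{lem:bounds} for $F=\mathcal O_X$, and choose a rational number $t=a/N\in(0,2\eta)$ with $|\tau-t|\le c/(4C)$. Write $m_\nu=Nl_\nu+s_\nu$ with $0\le s_\nu<N$. For large $\nu$ both $j_\nu$ and $l_\nu a$ lie in $[0,Nl_\nu]$, and
\[
|j_\nu-l_\nu a|\le|j_\nu-\tau m_\nu|+|\tau-t|\,m_\nu+ts_\nu\le\frac{c}{4C}\,m_\nu+o(m_\nu).
\]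
We apply Lemma~\ref{lem:bounds} with $m=Nl_\nu$. Part (c), for the finitely many $E=sD$ with $0\le s<N$, replaces $m_\nu D-j_\nu A$ by $Nl_\nu D-j_\nu A$ at a cost of $O(m_\nu^{n-1})$. Part (b) replaces $j_\nu$ by $l_\nu a$ at a cost of at most $\frac c4m_\nu^n+o(m_\nu^n)$. Hence $h^r(X,l_\nu(ND-aA))\ge\frac c2m_\nu^n\ge\frac c2N^nl_\nu^n$ for large $\nu$. So $\widehat h^r(X,ND-aA)>0$, and $\widehat h^r(X,D-tA)>0$ by homogeneity.
\end{proof}

In the passage from a subvariety to the next we have to normalize. Full growth is insensitive to this.

\begin{lemma}\label{lem:finite}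
Let $g\colon Z'\to Z$ be a finite surjective morphism of integral schemes, where $Z$ is finite over $X$. Then $Z$ has full growth if and only if $Z'$ has.
\end{lemma}

\begin{proof}
Let $s=\dim Z=\dim Z'$. If $s=0$ neither scheme has full growth, so let $s\ge1$. The sheaf $g_*\mathcal O_{Z'}$ is torsion-free of some rank $\delta\ge1$. For $a\gg0$ the sheaf $(g_*\mathcal O_{Z'})(aA)$ is globally generated, so it has $\delta$ sections that form a basis at the generic point. They define a map $\mathcal O_Z(-aA)^\delta\to g_*\mathcal O_{Z'}$ that is an isomorphism at the generic point. It is injective because its source is torsion-free, and its cokernel $T$ has support of dimension at most $s-1$. The long exact sequence gives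
\[
|h^r(Z',mD-jA)-\delta\,h^r(Z,mD-(j+a)A)|\le h^{r-1}(T(mD-jA))+h^r(T(mD-jA)).
\]
For $m\ge2a$ and $0\le j\le m/2$ we have $j+a\le m$, so Lemma~\ref{lem:bounds}(a) for $T$ and Lemma~\ref{lem:bounds}(b) for $\mathcal O_Z$ give
\[
|h^r(Z',mD-jA)-\delta\,h^r(Z,mD-jA)|\le C''m^{s-1}
\]
with $C''$ independent of $m$ and $j$. The error is of lower order than $m^s$, and the lemma follows by taking $\eta\le\frac12$ in Definition~\ref{def:full}.
\end{proof}

Finally we locate the subvariety on which the argument starts.

\begin{lemma}\label{lem:minimal}
If $D$ is not uniformly $(r-1)$-ample on $X$, there is an integral closed subscheme $V\subset X$ such that $D$ is not uniformly $(r-1)$-ample on $V$ but is uniformly $(r-1)$-ample on every closed subscheme $V'\subsetneq V$.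
\end{lemma}

\begin{proof}
Among the integral closed subschemes of $X$ on which $D$ is not uniformly $(r-1)$-ample, of which $X$ is one, let $V$ have minimal dimension. Let $V'\subsetneq V$ be a closed subscheme. Its ideal is nonzero and $V$ is integral, so $\dim V'<\dim V$. Let $V_1,\dots,V_t$ be the irreducible components of $V'$ with their reduced structure and $\mathcal P_1,\dots,\mathcal P_t\subset\mathcal O_{V'}$ their ideals. The product $\mathcal P_1\cdots\mathcal P_t$ is nilpotent, say its $N$-th power is zero. Multiplying $\mathcal O_{V'}$ by the $Nt$ factors one at a time gives a finite filtration each of whose quotients is killed by some $\mathcal P_l$, hence is a coherent sheaf on $V_l$. By minimality $D$ is uniformly $(r-1)$-ample on each $V_l$. Lemma~\ref{lem:uniform}(a), applied on $V_l$ to these finitely many quotients, gives the required vanishing for each of them in a common range of $(m,j)$, hence for $\mathcal O_{V'}$.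
\end{proof}

\section{Bernstein's inequality with a denominator}\label{sec:bernstein}

\subsection{Why differential operators}

Let $V$ be as in Lemma~\ref{lem:minimal}, let $d=\dim V$, and let $x_0,\dots,x_d$ be sections of $\mathcal O_V(A)$ that define a finite map to $\mathbb P^d$. Let $\xi\ne0$ be a linear functional on $H^r(V,mD-j_0A)$. A first attempt to produce many functionals from $\xi$ uses multiplication only. For a nonzero form $f$ of degree $k$ in the $x_i$, with zero scheme $Z_f\subsetneq V$, the sequence
\[
H^r(V,mD-(j_0+k)A)\xrightarrow{\ f\ }H^r(V,mD-j_0A)\to H^r(Z_f,mD-j_0A)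
\]
is exact. If the last group vanished for all $f$ of degree $k$, then $f\mapsto\xi\circ f$ would be injective and we would get $h^r(V,mD-(j_0+k)A)\ge\binom{k+d}d$. With $k$ proportional to $m$ this is full growth. The minimality of $V$ does give the vanishing on $Z_f$, but only for $m\ge m_0(f)$ and $j_0\le\eta(f)m$, with constants that depend on $f$, while the degree of $f$ has to grow with $m$.

Derivatives remove this lack of uniformity. The relation $\partial_if-f\partial_i=\partial f/\partial x_i$ lets one lower the degree of an $f$ that annihilates sufficiently many functionals, until a nonzero constant is reached. On $\mathbb P^1$ the mechanism can be seen by hand. The space $\bigoplus_jH^1(\mathbb P^1,\mathcal O(j))$ is the quotient of $\mathbb C[x_0^{\pm1},x_1^{\pm1}]$ by the monomials with at least one exponent $\ge0$, and both the $x_i$ and the $\partial_i=\partial/\partial x_i$ act on it. From the single class $\omega=x_0^{-1}x_1^{-1}$ we obtain the $k+1$ classes $\partial_0^a\partial_1^{b}\omega$ with $a+b=k$ in $H^1(\mathbb P^1,\mathcal O(-2-k))$. They are independent, because $x_0^ax_1^b$ sends $\partial_0^a\partial_1^b\omega=(-1)^ka!\,b!\,x_0^{-a-1}x_1^{-b-1}$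 to a nonzero multiple of $\omega$ and kills the others. Bernstein's argument makes this independent of any formula for the module. On a general $V$ the derivatives have poles along one fixed hypersurface $h=0$, and the vanishing on proper subschemes will be needed only for that hypersurface.

\subsection{The Weyl algebra}

Let $W$ be the $\mathbb C$-algebra generated by $x_0,\dots,x_d,\partial_0,\dots,\partial_d$ with the relations $[x_i,x_{i'}]=[\partial_i,\partial_{i'}]=0$ and $[\partial_i,x_{i'}]=\delta_{ii'}$. The monomials $x^\alpha\partial^\beta$ form a basis of $W$. We use three structures on $W$. It is \emph{graded} by $\deg x_i=1$, $\deg\partial_i=-1$. An element has \emph{order} $\le s$ if it is a combination of monomials with $|\beta|\le s$. The \emph{Bernstein filtration} is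
\[
B_l=\operatorname{span}\{x^\alpha\partial^\beta:\ |\alpha|+|\beta|\le l\},\qquad\dim B_l=\binom{l+2d+2}{2d+2}\ge\frac{l^{2d+2}}{(2d+2)!},
\]
with $B_{-1}=0$. Each $B_l$ is a graded subspace, its elements have order $\le l$, and its homogeneous elements have degree between $-l$ and $l$. The formulas
\begin{equation}\label{eq:comm}
[\partial_i,x^\alpha\partial^\beta]=\alpha_i\,x^{\alpha-e_i}\partial^\beta,\qquad[x_i,x^\alpha\partial^\beta]=-\beta_i\,x^\alpha\partial^{\beta-e_i}
\end{equation}
have three consequences. First, $[x_i,B_l]$ and $[\partial_i,B_l]$ lie in $B_{l-1}$. Second, left multiplication by a generator maps $B_l$ to $B_{l+1}$, so $B_lB_{l'}\subset B_{l+l'}$. Third, an element that commutes with all generators is a constant, because the characteristic is $0$. For a polynomial $f$ in the $x_i$ we write $f_i=\partial f/\partial x_i$, so that $\partial_if=f\partial_i+f_i$ in $W$.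

Here is the argument of Bernstein's inequality, for right modules. Let $M$ be a right $W$-module and $0\ne\xi\in M$. We claim that no nonzero $P\in B_k$ satisfies $\xi B_kP=0$. If $P$ is a constant, take $1\in B_k$. Otherwise $k\ge1$ and some commutator $[y,P]\in B_{k-1}$ with a generator $y$ is nonzero. For $Q\in B_{k-1}$ we have
\begin{equation}\label{eq:model}
\xi Q[y,P]=\xi(Qy)P-(\xi QP)y=0 ,
\end{equation}
and induction on $k$ gives a contradiction. So $B_k$ embeds in $\operatorname{Hom}(\xi B_k,\xi B_{2k})$, and $(\dim\xi B_{2k})^2\ge k^{2d+2}/(2d+2)!$. If $M$ is graded and $\xi$ is homogeneous, then $\xi B_{2k}$ is spread over $4k+1$ degrees, and one graded piece has dimension of order at least $k^d$.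

\subsection{The inequality with a denominator}

Let $h\in\mathbb C[x_0,\dots,x_d]$ be a nonzero homogeneous polynomial of degree $b\ge1$. Let $R_h\subset W$ be the subalgebra generated by all elements
\[
h^sP\qquad\text{with } s\ge0 \text{ and } P\in W \text{ of order}\le s .
\]
It is a graded subalgebra, since the homogeneous components of such a $P$ again have order $\le s$. It contains all polynomials in the $x_i$, and it contains $\partial_ih=h\partial_i+h_i$. A right $R_h$-module $M=\bigoplus_{j\in\mathbb Z}M_j$ is graded if elements of degree $e$ map $M_j$ to $M_{j+e}$.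

\begin{proposition}\label{prop:bernstein}
Put $C=(b+2)^2$ and $c=\big((2b+5)\sqrt{(2d+2)!}\big)^{-1}$. Let $M$ be a graded right $R_h$-module with finite-dimensional components, and let $j_0\in\mathbb Z$ and $k\ge1$. Suppose that $M_{j_0}\ne0$ and that multiplication by $h$ is injective on $M_j$ for $j_0\le j\le j_0+Ck$. Then $\dim M_j\ge ck^d$ for some $j_0\le j\le j_0+Ck$.
\end{proposition}

Two things go wrong when one imitates \eqref{eq:model} for $y=\partial_i$ with $h^\kappa P$ in place of $P$. In the first term, $\partial_i$ has to be moved to the left across the power of $h$ that stands in front of $P$. This costs one factor $h$, and it raises the Bernstein degree of $Q$ by $b+1$ instead of $1$. In the second term, $\partial_i$ stands at the right end and does not act on $M$, but $\partial_ih$ does; so we obtain the desired identity only after multiplying by $h$, and we cancel $h$ by the injectivity hypothesis. Since at most $k$ commutators are taken, we start with $Q$ of Bernstein degree $(b+1)k$ and let the exponent of $h$ grow by one at each step.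

\begin{proof}
Shifting the grading, we may assume $j_0=0$. Let $0\ne\xi\in M_0$ and $s=(b+1)k$. For $0\le t\le k$ put $w_t=(b+1)(k-t)$ and
\[
N_t=\{P\in B_{k-t}:\ \xi\,(h^sQ)(h^{k+t}P)=0\ \text{ for all }Q\in B_{w_t}\}.
\]
Both factors in parentheses lie in $R_h$, since $w_t\le s$ and $k-t\le k+t$. The subspace $N_t$ is graded: it suffices to test homogeneous $Q$, and then the elements $\xi(h^sQ)(h^{k+t}P_e)$ for the different homogeneous components $P_e$ of $P$ lie in different components of $M$.

\medskip
\noindent\emph{Step 1: if $t<k$ and $P\in N_t$ is homogeneous, then $[x_i,P]$ and $[\partial_i,P]$ lie in $N_{t+1}$.} Both commutators lie in $B_{k-t-1}$. Put $\kappa=k+t$, and let $Q\in B_{w_{t+1}}$ be homogeneous; note that $w_{t+1}+b+1=w_t$. In $W$ we have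
\[
h^sQ\,h^{\kappa+1}[x_i,P]=(h^s\,Qhx_i)(h^\kappa P)-(h^s\,Qh)(h^\kappa P)\,x_i .
\]
Since $Qhx_i$ and $Qh$ lie in $B_{w_t}$ and $x_i\in R_h$, both terms on the right annihilate $\xi$. So $[x_i,P]\in N_{t+1}$.

For $\partial_i$, multiply $\partial_ih^\kappa=h^\kappa\partial_i+\kappa h^{\kappa-1}h_i$ by $h$ to get $h^{\kappa+1}\partial_i=(h\partial_i-\kappa h_i)h^\kappa$. The element $Q'=Q(h\partial_i-\kappa h_i)$ lies in $B_{w_t}$, and
\[
h^sQ\,h^{\kappa+1}[\partial_i,P]\,h=(h^sQ')(h^\kappa P)\,h-(h^s\,Qh)(h^\kappa P)(\partial_ih).
\]
All factors on the right lie in $R_h$, and both terms annihilate $\xi$. Hence $\psi=\xi(h^sQ)(h^{\kappa+1}[\partial_i,P])$ satisfies $\psi h=0$. The element $\psi$ has degree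
\[
j=(sb+\deg Q)+\big((\kappa+1)b+\deg P-1\big).
\]
We have $|\deg Q|\le s$, $|\deg P|\le k\le\kappa\le2k-1$ and $b\ge1$. So both brackets are nonnegative, and
\[
j\le s(b+1)+2kb+k=(b^2+4b+2)k\le Ck .
\]
Multiplication by $h$ is injective on $M_j$, so $\psi=0$ and $[\partial_i,P]\in N_{t+1}$.

\medskip
\noindent\emph{Step 2: $N_0=0$.} Otherwise $N_0$ contains a nonzero homogeneous element $P_0$. Suppose that $P_t\in N_t$ is nonzero, homogeneous and not constant. Then $t<k$ because $N_k\subset B_0=\mathbb C$, and some commutator of $P_t$ with a generator is nonzero; by Step 1 it is a homogeneous element $P_{t+1}$ of $N_{t+1}$. The process stops, so some $N_t$ contains a nonzero constant. Taking $Q=1$ we get $\xi h^{s+k+t}=0$. The elements $\xi,\xi h,\dots,\xi h^{s+k+t-1}$ have degrees between $0$ and $(s+2k)b=(b^2+3b)k\le Ck$, where $h$ is injective. So $\xi=0$, a contradiction.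

\medskip
\noindent\emph{Step 3: counting.} Let $E=\{\xi(h^sQ):Q\in B_s\}$, and let $E'$ be the span of the elements $\xi(h^sQ)(h^kP)$ with $Q\in B_s$ and $P\in B_k$. Since $w_0=s$, the space $N_0$ is the kernel of the linear map
\[
B_k\to\operatorname{Hom}(E,E'),\qquad P\mapsto\big(\epsilon\mapsto\epsilon\,(h^kP)\big),
\]
which is therefore injective. The space $E$ lies in the sum of the $M_j$ with $|j-sb|\le s$, and $E'$ lies in the sum of those with $|j-(s+k)b|\le s+k$. In both cases $0\le j\le(s+k)(b+1)=(b+2)(b+1)k\le Ck$, and there are at most $2(s+k)+1\le(2b+5)k$ values of $j$. With $\mu=\max_{0\le j\le Ck}\dim M_j$ we obtain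
\[
\frac{k^{2d+2}}{(2d+2)!}\le\dim B_k\le\dim E\cdot\dim E'\le(2b+5)^2k^2\mu^2,
\]
that is, $\mu\ge ck^d$.
\end{proof}

\begin{remark}
The injectivity hypothesis cannot be dropped. Let $M_j$ be the dual of the space of homogeneous polynomials of degree $-j$ in $x_0,\dots,x_d$. Then $M$ is a graded right $W$-module with $\dim M_0=1$ and $M_j=0$ for $j>0$. Characteristic $0$ enters in Step 2: in characteristic $p$, the first formula in \eqref{eq:comm} shows that $x_0^p$ commutes with all generators.
\end{remark}

\section{Differential operators on cohomology}\label{sec:action}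

We now construct the module to which Proposition~\ref{prop:bernstein} applies. A derivation $\theta$ of the function field need not preserve regular functions. For instance, if $\vartheta^2=f$ then $\theta(\vartheta)=\vartheta\,\theta(f)/2f$, so a vector field on the base of a double cover acquires a pole along the branch locus. It need not preserve a given line bundle either. If $g$ is a local generator of the bundle, then $\theta(g^m)=m\,g^m\,\theta(g)/g$. The exponent $m$ appears only as a coefficient, so a denominator for the logarithmic derivative $\theta(g)/g$ serves all powers of the bundle at once. This is the source of the uniformity in $m$. The next lemma organizes the denominators into an ideal sheaf; it is used here and in Section~\ref{sec:up}.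

\begin{lemma}\label{lem:denom}
Let $U$ be an integral scheme of finite type over $\mathbb C$ with function field $K$, let $\theta\colon K\to K$ be a $\mathbb C$-derivation, and let $L$ be an invertible $\mathcal O_U$-submodule of the constant sheaf $K$. There is a nonzero coherent ideal sheaf $\mathfrak c(\theta,L)\subset\mathcal O_U$ with stalks
\[
\mathfrak c(\theta,L)_u=\{c\in\mathcal O_{U,u}:\ c\,\theta(\mathcal O_{U,u})\subset\mathcal O_{U,u}\ \text{ and }\ c\,\theta(g)/g\in\mathcal O_{U,u}\},
\]
where $g$ is any generator of $L_u$. It does not change if $\theta$ is multiplied by a unit of $\mathcal O_U(U)$.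
\end{lemma}

\begin{proof}
Write $\mathcal O_u=\mathcal O_{U,u}$. If $g'=gv$ with $v$ a unit of $\mathcal O_u$, then $\theta(g')/g'=\theta(g)/g+\theta(v)/v$, and $c\,\theta(v)/v\in\mathcal O_u$ by the first condition. So the right-hand side does not depend on $g$. Let $\operatorname{Spec}B\subset U$ be an affine open set with $B=\mathbb C[f_1,\dots,f_N]$ on which $L$ is generated by $g$. An element of $\mathcal O_u$ is a quotient $v_1/v_2$ of polynomials in the $f_k$ with $v_2$ a unit at $u$. By the Leibniz rule $\theta(v_1)$ and $\theta(v_2)$ are $B$-linear combinations of the $\theta(f_k)$, and $\theta(v_1/v_2)=\theta(v_1)/v_2-v_1\theta(v_2)/v_2^2$. Hence the first condition holds if and only if $c\,\theta(f_k)\in\mathcal O_u$ for all $k$. So the given stalks are those of the kernel of the $\mathcal O$-linear map of quasi-coherent sheaves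
\[
\mathcal O\to(K/\mathcal O)^{N+1},\qquad c\mapsto\big(c\,\theta(f_1),\dots,c\,\theta(f_N),\,c\,\theta(g)/g\big).
\]
This kernel is a coherent ideal, and the kernels on different affine open sets glue because they have the same stalks. It is nonzero since finitely many elements of $K$ have a common denominator in $B$. Multiplying $\theta$ by a unit does not affect either condition.
\end{proof}

\begin{lemma}\label{lem:action}
Let $V\subset X$ be an integral closed subscheme of dimension $d\ge1$. There are sections $x_0,\dots,x_d\in H^0(V,A)$ and a homogeneous polynomial $h$ of degree $b\ge1$ in $x_0,\dots,x_d$, nonzero as a section of $\mathcal O_V(bA)$, with the following property. For all $m,j\in\mathbb Z$, every homogeneous $T\in R_h$ of degree $e$ defines a $\mathbb C$-linear map of sheaves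
\[
T\colon\mathcal O_V(mD+jA)\to\mathcal O_V(mD+(j+e)A),
\]
compatibly with sums, scalars and products in $R_h$, and a polynomial in the $x_i$ acts as multiplication by the corresponding section.
\end{lemma}

\begin{proof}
\emph{The Weyl algebra acts on rational sections.} Since $\mathcal O_V(A)$ is globally generated, $d+1$ general sections $x_0,\dots,x_d$ have no common zero. They define a morphism $p\colon V\to\mathbb P^d$ with $p^*\mathcal O(1)=\mathcal O_V(A)$. It is finite, because $A$ is both ample and trivial on the fibers, and it is surjective because $\dim V=d$. Let $K_0=\mathbb C(\mathbb P^d)\subset K=\mathbb C(V)$, and consider the graded rings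
\[
\mathcal K_0=K_0[x_0^{\pm1}]\subset\mathcal K=K[x_0^{\pm1}]=\bigoplus_{j\in\mathbb Z}Kx_0^j ,
\]
where $x_0$ is a variable and $x_i=(x_i/x_0)\,x_0$. The ring $\mathcal K_0$ is the span of the homogeneous elements of $\mathbb C(x_0,\dots,x_d)$, so the derivations $\partial_i=\partial/\partial x_i$ preserve it and lower the degree by one. Write $K=K_0(\vartheta)$, and let $f\in K_0[T]$ be the minimal polynomial of $\vartheta$. Then $\mathcal K=\mathcal K_0[T]/(f)$, and $f'(\vartheta)\in K$ is nonzero by separability. A derivation $\partial$ of $\mathcal K_0$ extends to $\mathcal K$ with a given value $\partial\vartheta$ if and only if $f^\partial(\vartheta)+f'(\vartheta)\,\partial\vartheta=0$, where $f^\partial$ is obtained by applying $\partial$ to the coefficients of $f$. So each $\partial_i$ extends uniquely, with $\partial_i\vartheta=-f^{\partial_i}(\vartheta)/f'(\vartheta)\in Kx_0^{-1}$, and the extension has degree $-1$. The commutator $[\partial_i,\partial_{i'}]$ is a derivation of $\mathcal K$ extending $0$, hence is $0$ by uniqueness. Thus $W$ acts on $\mathcal K$, compatibly with the gradings.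

We regard $\mathcal K$ as a constant sheaf on $V$. Embed $\mathcal O_V(D)$ in $K$ by choosing a generator at the generic point, and embed $\mathcal O_V(A)$ in $Kx_0$ by sending the section $x_i$ to the element $x_i$. Then $\mathcal O_V(mD+jA)\subset Kx_0^j$. On an open subset of $V_\alpha=\{x_\alpha\ne0\}$ where $g\in K$ generates $\mathcal O_V(D)$, this subsheaf equals $g^mx_\alpha^j\mathcal O_V$.

\emph{The denominator.} The operator $x_\alpha\partial_i$ has degree $0$, so it restricts to a derivation of $K$. On $V_\alpha$ let $\mathfrak c_\alpha=\bigcap_i\mathfrak c(x_\alpha\partial_i,\mathcal O_V(D))$, a nonzero coherent ideal. On $V_\alpha\cap V_\beta$ the derivations $x_\alpha\partial_i$ and $x_\beta\partial_i$ differ by the unit $x_\alpha/x_\beta$, so by Lemma~\ref{lem:denom} the $\mathfrak c_\alpha$ glue to a nonzero coherent ideal $\mathfrak c\subset\mathcal O_V$. We need a section of a twist of $\mathfrak c$ that is a polynomial in the $x_i$, so that it lies in $W$. The coherent sheaf $p_*(\mathcal O_V/\mathfrak c)$ has support of dimension less than $d$, so its annihilator $\mathfrak a\subset\mathcal O_{\mathbb P^d}$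 is nonzero. For some $b\ge1$ the sheaf $\mathfrak a(b)$ has a nonzero section $h$, a homogeneous polynomial of degree $b$. The function $h/x_\alpha^b$ kills the class of $1$ in $\mathcal O_V/\mathfrak c$ over $V_\alpha$, so it is a section of $\mathfrak c$ there. Since $p$ is surjective, $h$ is nonzero on $V$, and it is a unit of the ring $\mathcal K$. For a local regular function $u$,
\[
h\,\partial_i(g^mx_\alpha^ju)=g^mx_\alpha^{j+b-1}\Big[m\,\frac h{x_\alpha^b}\,\frac{x_\alpha\partial_ig}{g}\,u+j\,\delta_{i\alpha}\frac h{x_\alpha^b}\,u+\frac h{x_\alpha^b}\,x_\alpha\partial_iu\Big],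
\]
and the bracket is regular by the definition of $\mathfrak c$.

\emph{The action of $R_h$.} Fix $m$ and let $\mathcal S=\bigoplus_j\mathcal O_V(mD+jA)\subset\mathcal K$. We have shown that $h\partial_i\mathcal S\subset\mathcal S$, and $x_i\mathcal S\subset\mathcal S$ by construction. For $s\ge0$ and a local section $u$ of $\mathcal S$,
\[
\partial_i(h^{-s}u)=h^{-s-1}\big(h\,\partial_iu-s\,h_iu\big),
\]
so $\partial_i(h^{-s}\mathcal S)\subset h^{-s-1}\mathcal S$. Also $h^{-s'}\mathcal S\subset h^{-s}\mathcal S$ for $s'\le s$. Hence an element $P\in W$ of order $\le s$ maps $\mathcal S$ into $h^{-s}\mathcal S$, and $h^sP$ preserves $\mathcal S$. So all of $R_h$ preserves $\mathcal S$, and a homogeneous element shifts $j$ by its degree.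
\end{proof}

The groups $H^r(V,mD-jA)$ thus form a left $R_h$-module. Minimality of $V$ makes $h$ surjective on it, so on the dual spaces $h$ is injective. This is why Proposition~\ref{prop:bernstein} is stated for right modules.

\begin{proposition}\label{prop:base}
Let $V\subset X$ be an integral closed subscheme. Suppose that $D$ is uniformly $r$-ample on $V$, not uniformly $(r-1)$-ample on $V$, and uniformly $(r-1)$-ample on every closed subscheme $V'\subsetneq V$. Then $V$ has full growth.
\end{proposition}

\begin{proof}
Let $\eta_1,m_1$ be constants for the uniform $r$-ampleness of $D$ on $V$, and let $0<\eta\le\eta_1$. Since $D$ is not uniformly $(r-1)$-ample on $V$, there are infinitely many $m$ for which $H^i(V,mD-j_0A)\ne0$ for some $i\ge r$ and some $0\le j_0\le\eta m/2$. For $m\ge m_1$ this forces $i=r$. In particular $d=\dim V\ge r\ge1$.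

Let $h$ and $b$ be as in Lemma~\ref{lem:action}, and $C,c$ as in Proposition~\ref{prop:bernstein}. The zero scheme $Z_h$ of $h$ is a closed subscheme of $V$ different from $V$, so there are $\eta_2>0$ and $m_2$ with $H^r(Z_h,mD-jA)=0$ for $m\ge m_2$ and $0\le j\le\eta_2m$. By the exact sequence
\[
0\to\mathcal O_V(mD-(j+b)A)\xrightarrow{\ h\ }\mathcal O_V(mD-jA)\to\mathcal O_{Z_h}(mD-jA)\to0,
\]
multiplication by $h$ maps $H^r(V,mD-(j+b)A)$ onto $H^r(V,mD-jA)$ in this range.

Now let $\eta\le\min(\eta_1,\eta_2)$, and let $m$ be one of the infinitely many integers above, with $m\ge\max(m_1,m_2,2C/\eta)$. Put $M_j=H^r(V,mD-jA)^\vee$ for $j\in\mathbb Z$. A homogeneous $T\in R_h$ of degree $e$ induces a map $H^r(V,mD-(j+e)A)\to H^r(V,mD-jA)$, and $\xi T=\xi\circ H^r(T)$ makes $M=\bigoplus_jM_j$ a graded right $R_h$-module with finite-dimensional components. We have $M_{j_0}\ne0$, and $h$ is injective on $M_j$ for $0\le j\le\eta m$. Let $k=\lfloor\eta m/(2C)\rfloor$. Then $k\ge1$, $k\ge\eta m/(4C)$ and $j_0+Ck\le\eta m$. Proposition~\ref{prop:bernstein} gives $0\le j\le\eta m$ with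
\[
h^r(V,mD-jA)\ge ck^d\ge c\Big(\frac\eta{4C}\Big)^dm^d .
\]
The constants $c$ and $C$ depend only on $b$ and $d$, not on $m$.
\end{proof}

\section{From a divisor to the ambient variety}\label{sec:up}

\subsection{The model case}

Return to Example~\ref{ex:quadric}: $Z=\mathbb P^1\times\mathbb P^1$, $D=(1,0)$, $A=(1,1)$, $r=1$. Let $y$ be an affine coordinate on the first factor and $V=\{y=0\}\cong\mathbb P^1$. For $0\le j\le m$ put $\Omega=H^1(V,mD-jA)=H^1(\mathbb P^1,\mathcal O(-j))$. By the K\"unneth formula, $H^1(Z,mD-jA)$ is the space of polynomials $\omega(y)$ of degree at most $m-j$ with coefficients in $\Omega$. A functional $\zeta\in\Omega^\vee$ gives functionals $\omega\mapsto\zeta(\omega^{(l)}(0))$ for $0\le l\le m-j$: differentiate $l$ times in the normal direction, restrict to $V$, apply $\zeta$. These are independent. Suppose that $\sum_l\zeta_l(\omega^{(l)}(0))=0$ for all $\omega$, and that $L$ is the largest index with $\zeta_L\ne0$. Testing on $\omega=y^L\omega_0$ kills the terms with $l<L$ and leaves $L!\,\zeta_L(\omega_0)=0$ for all $\omega_0\in\Omega$, a contradiction. So the cohomology of $Z$ is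 larger than that of $V$ by a factor of order $m$.

In general three things change. The derivation has poles and must be multiplied by a denominator $h$, which changes the twist; we compensate by powers of $h$ so that all functionals live on the same space. The derivative of $y$ and the denominator $h$ are no longer invertible on $V$, so the test above sees $\zeta_L$ only on the image of a multiplication map; the cokernel is of lower order. Finally, classes on $V$ must be lifted to $Z$, and this is where uniform $r$-ampleness is used.

\subsection{The general case}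

\begin{proposition}\label{prop:up}
Let $Z$ be a normal integral scheme, finite over $X$, on which $D$ is uniformly $r$-ample. Let $V\subset Z$ be an integral closed subscheme of codimension one. If $V$ has full growth, so has $Z$.
\end{proposition}

The hypothesis on $D$ is necessary. For $Z=\mathbb P^2$, $V$ a line, $D=0$, $A=\mathcal O(1)$ and $r=1$ we have $h^1(V,-jA)=j-1$ for $j\ge1$, so $V$ has full growth, while $H^1(\mathbb P^2,\mathcal O(-j))=0$ for all $j$.

\begin{proof}
Let $s=\dim Z$; then $s\ge2$ because $\dim V\ge r\geq1$. Let $K=\mathbb C(Z)$, let $I_V$ be the ideal of $V$ and $v$ its generic point. Since $Z$ is normal, $\mathcal O_v=\mathcal O_{Z,v}$ is a discrete valuation ring, with maximal ideal $\mathfrak m_v=I_{V,v}$. Embed $\mathcal O_Z(D)$ and $\mathcal O_Z(A)$ in the constant sheaf $K$ by sending a generator of the stalk at $v$ to $1$. Then all $\mathcal O_Z(mD+jA)$ are subsheaves of $K$ with stalk $\mathcal O_v$ at $v$, and tensor products of sections are products in $K$. A section restricts to a nonzero section on $V$ if and only if it is a unit of $\mathcal O_v$.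

\medskip
\noindent\emph{Step 1: an equation and a normal derivation.} For $e\ge1$ large, $I_V(eA)$ is globally generated. Its stalk at $v$ is $\mathfrak m_v$, so some $y\in H^0(Z,I_V(eA))\subset K$ is a uniformizer of $\mathcal O_v$. We claim that there is a derivation $\delta_0$ of $K$ with $\delta_0(\mathcal O_v)\subset\mathcal O_v$ and $\delta_0(y)=1$. The subsheaves $I_V$ and $y\mathcal O_Z$ of $K$ are coherent and agree at $v$, hence near $v$. The point $v$ lies in the smooth locus of $Z$ because $\mathcal O_v$ is regular, and $V$ is generically smooth. So there is a closed point $P\in V$ at which $Z$ and $V$ are smooth and $I_{V,P}=y\mathcal O_{Z,P}$. Since $\mathcal O_{Z,P}/(y)$ is regular of dimension $s-1$, we have $y\notin\mathfrak m_P^2$. The module $\Omega_{\mathcal O_{Z,P}/\mathbb C}$ is free of rank $s$ with fiber $\mathfrak m_P/\mathfrak m_P^2$, so $dy$ is part of a basis by Nakayama's lemma. The dual basis vector is a derivation $\delta_0$ of $\mathcal O_{Z,P}$ with $\delta_0(y)=1$. It extends to $K$ by the quotient rule and preserves the localization $\mathcal O_v$ of $\mathcal O_{Z,P}$.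

Let $\mathfrak c=\mathfrak c(\delta_0,\mathcal O_Z(D))\cap\mathfrak c(\delta_0,\mathcal O_Z(A))$ be given by Lemma~\ref{lem:denom}. Its stalk at $v$ is $\mathcal O_v$, because $\delta_0$ preserves $\mathcal O_v$ and both bundles have the generator $1$ there, with $\delta_0(1)=0$. So for $b\ge1$ large, when $\mathfrak c(bA)$ is globally generated, there is $h\in H^0(Z,\mathfrak c(bA))\subset K$ that is a unit of $\mathcal O_v$. Let $\delta=h\delta_0$, a derivation of $K$. If $g$ and $a$ are local generators of $\mathcal O_Z(D)$ and $\mathcal O_Z(A)$, then $h=\gamma a^b$ with $\gamma$ a local section of $\mathfrak c$, and for a local regular function $u$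
\[
\delta(g^ma^ju)=g^ma^{j+b}\Big[m\,\gamma\frac{\delta_0g}g\,u+j\,\gamma\frac{\delta_0a}a\,u+\gamma\,\delta_0u\Big].
\]
The bracket is regular, so $\delta$ maps $\mathcal O_Z(mD+jA)$ to $\mathcal O_Z(mD+(j+b)A)$ for all $m,j\in\mathbb Z$. In particular $z=\delta(y)$ is a section of $\mathcal O_Z((e+b)A)$. As an element of $K$ it equals $h$; we keep a separate name because $z$ and $h$ are sections of different bundles. Both are units of $\mathcal O_v$, so their restrictions $\bar z\in H^0(V,(e+b)A)$ and $\bar h\in H^0(V,bA)$ are nonzero.

\medskip
\noindent\emph{Step 2: the Leibniz rule.} Let $u$ be a local section of $\mathcal O_Z(mD+j'A)$ and $L\ge0$. Define $u_0=u$ and $u_{l+1}=(L-l)zu_l+y\,\delta u_l$ for $0\le l<L$. By induction $u_l$ is a local section of $\mathcal O_Z(mD+(j'+l(e+b))A)$. From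
\[
\delta(y^{L-l}u_l)=(L-l)y^{L-l-1}zu_l+y^{L-l}\delta u_l=y^{L-l-1}u_{l+1}
\]
we get $\delta^l(y^Lu)=y^{L-l}u_l$ for $0\le l\le L$. Let $\rho$ denote restriction of sections to $V$. Since $y$ is a section of $I_V(eA)$, we have $\rho(u_{l+1})=(L-l)\bar z\rho(u_l)$. Therefore
\begin{equation}\label{eq:leibniz}
\rho\,\delta^l(y^Lu)=0\quad(0\le l<L),\qquad\rho\,\delta^L(y^Lu)=L!\,\bar z^L\rho(u),
\end{equation}
where $\delta^l(y^Lu)$ is regarded as a section of $\mathcal O_Z(mD+(j'+Le+lb)A)$.

\medskip
\noindent\emph{Step 3: lifting, and the size of cokernels.} By Lemma~\ref{lem:uniform}(a) for $F=I_V$ there are $0<\eta_V\le1$ and $m_V\geq1$ with $H^{r+1}(Z,I_V(mD-jA))=0$ for $m\ge m_V$ and $0\le j\le\eta_Vm$. Hence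
\begin{equation}\label{eq:lift}
\rho\colon H^r(Z,mD-jA)\to H^r(V,mD-jA)\ \text{ is onto for }m\ge m_V,\ 0\le j\le\eta_Vm .
\end{equation}
Fix $m\ge m_V$, $j\ge0$ and $k\ge1$ with $j+k(b+e)\le\eta_Vm$. For $0\le l<k$ let $\sigma_l=\bar z^{\,l}\bar h^{k-l}\in H^0(V,(kb+le)A)$, and let $\mathcal A_l\subset H^r(V,mD-jA)^\vee$ be the annihilator of the image of
\[
\sigma_l\colon H^r(V,mD-(j+kb+le)A)\to H^r(V,mD-jA).
\]
Then $\dim\mathcal A_l=\dim\operatorname{coker}\sigma_l$. The map $\sigma_l$ is a composition of $k$ multiplications by $\bar z$ or $\bar h$, each with target $H^r(V,mD-j'A)$ for some $0\le j'\le m$. Since $V$ is integral, the cokernel of such a multiplication embeds in $H^r(Y,mD-j'A)$, where $Y$ is the zero scheme of $\bar z$ or of $\bar h$, of dimension at most $s-2$. By Lemma~\ref{lem:bounds}(a) it has dimension at most $C_1m^{s-2}$, with $C_1>0$ depending only on the two schemes $Y$. Since $\dim\operatorname{coker}(\varphi\circ\varphi')\le\dim\operatorname{coker}\varphi+\dim\operatorname{coker}\varphi'$ for linear maps, $\dim\mathcal A_l\le C_1km^{s-2}$. Choose a complement $\mathcal C_l$ of $\mathcal A_l$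 in $H^r(V,mD-jA)^\vee$.

\medskip
\noindent\emph{Step 4: independence.} Consider the linear map
\[
\Phi\colon\bigoplus_{l=0}^{k-1}\mathcal C_l\to H^r(Z,mD-(j+kb)A)^\vee,\qquad(\zeta_l)_l\mapsto\sum_l\zeta_l\circ\rho\circ\delta^l\circ h^{k-l},
\]
where $h^{k-l}$ is multiplication into $H^r(Z,mD-(j+lb)A)$ and $\delta^l$ maps this group to $H^r(Z,mD-jA)$. We claim that $\Phi$ is injective. Suppose that $(\zeta_l)\ne0$ lies in the kernel, and let $L$ be the largest index with $\zeta_L\ne0$. Compose the relation with multiplication by
\[
y^L\colon H^r(Z,mD-(j+kb+Le)A)\to H^r(Z,mD-(j+kb)A).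
\]
The $l$-th term is induced by the map of sheaves $u\mapsto\rho\,\delta^l(y^Lh^{k-l}u)$. By \eqref{eq:leibniz}, applied to the section $h^{k-l}u$, this map is zero for $l<L$ and equals $u\mapsto L!\,\sigma_L\rho(u)$ for $l=L$. So $L!\,\zeta_L\circ\sigma_L\circ\rho=0$ on $H^r(Z,mD-(j+kb+Le)A)$. Here $j+kb+Le\le\eta_Vm$, so $\rho$ is onto by \eqref{eq:lift}, and $L!\ne0$ in $\mathbb C$. Thus $\zeta_L$ kills the image of $\sigma_L$, and $\zeta_L\in\mathcal A_L\cap\mathcal C_L=0$, a contradiction. Comparing dimensions,
\begin{equation}\label{eq:gain}
h^r(Z,mD-(j+kb)A)\ge k\big(h^r(V,mD-jA)-C_1km^{s-2}\big).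
\end{equation}

\medskip
\noindent\emph{Step 5: choice of $k$.} Let $0<\eta\le\eta_V$. Since $V$ has full growth, there are $c>0$ and infinitely many $m$ with some $0\le j\le\eta m/2$ such that $h^r(V,mD-jA)\ge cm^{s-1}$. Let $\varepsilon=\min\{c/(2C_1),\,\eta/(2(b+e))\}$ and $k=\lfloor\varepsilon m\rfloor$. For $m\ge\max(m_V,1/\varepsilon)$ we have $k\ge1$, $k\ge\varepsilon m/2$, $j+k(b+e)\le\eta m$ and $C_1km^{s-2}\le\frac c2m^{s-1}$. So \eqref{eq:gain} gives $h^r(Z,mD-(j+kb)A)\ge\frac{\varepsilon c}4m^s$ with $0\le j+kb\le\eta m$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]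
Let $V\subset X$ be as in Lemma~\ref{lem:minimal} and $d=\dim V$. By Lemma~\ref{lem:uniform}(b), $D$ is uniformly $r$-ample on $V$, so $V$ has full growth by Proposition~\ref{prop:base}. Every maximal chain of integral closed subschemes between $V$ and the variety $X$ has length $n-d$, so we can choose $V=X_d\subset X_{d+1}\subset\dots\subset X_n=X$ with $X_i$ integral of dimension $i$. Suppose that $X_i$ has full growth, $i<n$. Let $\nu\colon Z\to X_{i+1}$ be the normalization, a finite surjective morphism. Some irreducible component $V'$ of $\nu^{-1}(X_i)$, with its reduced structure, maps onto $X_i$; it is finite over $X_i$, so it has dimension $i$ and codimension one in $Z$. By Lemma~\ref{lem:finite}, $V'$ has full growth. By Lemma~\ref{lem:uniform}(b), $D$ is uniformly $r$-ample on $Z$. So $Z$ has full growth by Proposition~\ref{prop:up}, and $X_{i+1}$ has full growth by Lemma~\ref{lem:finite}. By induction $X$ has full growth, and Lemma~\ref{lem:ray} concludes the proof.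
\end{proof}

With Proposition~\ref{prop:key}, Theorem~\ref{thm:main} is proved.

\section{The converse and the proof of Theorem~\ref{thm:second}}\label{sec:converse}

We use two standard theorems.

\emph{Fujita's vanishing theorem.} If $A_2$ is an ample divisor on $X$, there is $m(A_2)$ such that $H^i(X,mA_2+P)=0$ for all $i>0$, all $m\ge m(A_2)$ and all nef divisors $P$.

\emph{Mumford's theorem.} Let $B$ be very ample on $X$. A coherent sheaf $G$ is \emph{$l$-regular} with respect to $B$ if $H^i(X,G((l-i)B))=0$ for all $i>0$. In that case $G(lB)$ is globally generated, and $H^0(G(l'B))\otimes H^0(B)\to H^0(G((l'+1)B))$ is onto for all $l'\ge l$. Consequently $H^0(G(lB))\otimes H^0(pB)\to H^0(G((l+p)B))$ is onto for all $p\ge0$.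

\begin{proposition}\label{prop:converse}
If $D\in N^1(X)_{\mathbb R}$ is $\mathbb R$-$q$-ample, there is a neighborhood of $D$ all of whose classes are $\mathbb R$-$q$-ample and on which $\widehat h^i(X,\cdot)=0$ for all $i>q$.
\end{proposition}

\begin{proof}
Write $D\equiv D_1+A'$ with $D_1$ a $q$-ample $\mathbb Q$-divisor and $A'$ an ample $\mathbb R$-divisor. Then $U=D_1+\operatorname{Amp}(X)$ is an open neighborhood of $D$ consisting of $\mathbb R$-$q$-ample classes. By continuity it suffices to prove $\widehat h^i(X,D')=0$ for $i>q$ and rational $D'\in U$. Such a class is $D'\equiv D_1+A''$ with $A''$ an ample $\mathbb Q$-divisor. Choose $N\geq1$ such that $D_2=ND_1$ is a $q$-ample Cartier divisor and $A_2=NA''$ is an ample Cartier divisor. We show that $H^i(X,m(D_2+A_2))=0$ for $i>q$ and $m\gg0$; by homogeneity this suffices.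

The definition of $q$-ampleness does not apply directly, since the sheaf $\mathcal O_X(mA_2)$ to be twisted by $mD_2$ varies with $m$. We therefore resolve all these sheaves by the same finitely many line bundles. Let $B$ be very ample, and choose $p_0\ge0$ with $H^i(X,pB)=0$ for $i>0$ and $p\ge p_0$. Let $\mathcal G$ be the class of coherent sheaves $G$ with $H^i(X,G(pB))=0$ for all $i>0$ and $p\ge0$. By Fujita's theorem with $P=pB$, we have $\mathcal O_X(mA_2)\in\mathcal G$ for $m\ge m(A_2)$.

Let $G\in\mathcal G$. It is $n$-regular: the condition holds for $0<i\le n$ by the definition of $\mathcal G$, and for $i>n$ by dimension. So $G(nB)$ is globally generated; let $M$ be the kernel of $H^0(G(nB))\otimes\mathcal O_X\to G(nB)$. For $p\ge p_0$ and $i>0$ the sequence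
\[
H^0(G(nB))\otimes H^{i-1}(pB)\to H^{i-1}(G((n+p)B))\to H^i(M(pB))\to H^0(G(nB))\otimes H^i(pB)
\]
is exact and its last term is zero. For $i=1$ the first map is onto by Mumford's theorem, and for $i\ge2$ the second term is zero. So $H^i(M(pB))=0$, that is, $G_1=M(p_0B)$ lies in $\mathcal G$. With $a=n+p_0$ we have an exact sequence
\[
0\to G_1(-aB)\to\mathcal O_X(-nB)^R\to G\to0 .
\]
Repeating the construction gives $G_0=G,G_1,\dots,G_{n+1}\in\mathcal G$ and exact sequences
\[
0\to G_{p+1}(-(p+1)aB)\to\mathcal O_X(-(n+pa)B)^{R_p}\to G_p(-paB)\to0,\qquad0\le p\le n .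
\]
Since $D_2$ is $q$-ample, there is $m_0$, independent of $G$, such that $H^{i}(X,mD_2-(n+pa)B)=0$ for all $i>q$, $0\le p\le n$ and $m\ge m_0$. For such $m$ and $i>q$, the group $H^{i+p}(G_p(mD_2-paB))$ embeds in $H^{i+p+1}(G_{p+1}(mD_2-(p+1)aB))$ for $0\le p\le n$, and the last of these groups vanishes by dimension. So $H^i(X,G(mD_2))=0$ for all $G\in\mathcal G$, $i>q$ and $m\ge m_0$. Take $G=\mathcal O_X(mA_2)$ with $m\ge\max(m_0,m(A_2))$.
\end{proof}

We can now identify the auxiliary notion of Section~\ref{sec:uniform}. In particular, on $X$ it does not depend on the choice of $A$.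

\begin{proposition}\label{prop:equiv}
Let $D$ be an integral Cartier divisor and $A$ any very ample divisor on $X$. Then $D$ is $\mathbb R$-$q$-ample if and only if $D$ is uniformly $q$-ample on $X$ with respect to $A$. An $\mathbb R$-$q$-ample $\mathbb Q$-divisor is $q$-ample in the sense of Definition~\ref{def:qample}(b).
\end{proposition}

\begin{proof}
Suppose that $D$ is uniformly $q$-ample with constant $\eta$, and let $N\ge2/\eta$ be an integer. For a coherent sheaf $F$ we have $F(m(ND-A))=F(m'D-jA)$ with $m'=mN$ and $j=m\le\frac\eta2m'$. By Lemma~\ref{lem:uniform}(a) its cohomology in degrees $i>q$ vanishes for $m\gg0$. So $ND-A$ is $q$-ample, and $D=\frac1N(ND-A)+\frac1NA$ is $\mathbb R$-$q$-ample. Conversely, if $D$ is $\mathbb R$-$q$-ample, then the functions $\widehat h^i(X,\cdot)$, $i>q$, vanish near $D$ by Proposition~\ref{prop:converse}, and $D$ is uniformly $q$-ample by Corollary~\ref{cor:criterion}.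

If $D$ is an $\mathbb R$-$q$-ample $\mathbb Q$-divisor, choose $N\ge1$ with $ND$ integral. Then $ND$ is $\mathbb R$-$q$-ample, hence uniformly $q$-ample, hence $q$-ample by Lemma~\ref{lem:uniform}(a).
\end{proof}

Since every integral divisor is uniformly $n$-ample, it is $\mathbb R$-$n$-ample, so the integer $r$ in Theorem~\ref{thm:second}(i) exists.

\begin{proof}[Proof of Theorem~\ref{thm:second}]
(i) Choose $k\ge1$ with $kA$ very ample. By Proposition~\ref{prop:equiv}, $D$ is uniformly $r$-ample and not uniformly $(r-1)$-ample with respect to $kA$. Proposition~\ref{prop:key} gives arbitrarily small rational $t'>0$ with $\widehat h^r(X,D-t'kA)>0$; take $t=kt'$.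

(ii) If $D$ is $\mathbb R$-$q$-ample, then for small $t>0$ the class $D-tA$ lies in the neighborhood given by Proposition~\ref{prop:converse}. Conversely, assume the vanishing for rational $0<t<t_0$. Choose $N\ge1$ such that $ND$ and $NA$ are the classes of Cartier divisors $D_2$ and $A_2$; then $A_2$ is ample, and $\widehat h^i(X,D_2-tA_2)=N^n\,\widehat h^i(X,D-tA)=0$ for $i>q$ and rational $0<t<t_0$. Let $r$ be the least integer $\geq0$ such that $D_2$ is $\mathbb R$-$r$-ample. If $r>q$, part (i) gives a rational $0<t<t_0$ with $\widehat h^r(X,D_2-tA_2)>0$, a contradiction. So $r\le q$, the divisor $D_2$ is $\mathbb R$-$q$-ample, and so is $D\equiv\frac1ND_2$.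

(iii) A class in the interior of the vanishing set is $\mathbb R$-$q$-ample by Theorem~\ref{thm:main}. An $\mathbb R$-$q$-ample class lies in the interior by Proposition~\ref{prop:converse}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{GK} Daniel Greb and Alex K\"uronya, \emph{Partial positivity: geometry and cohomology of $q$-ample line bundles}, arXiv:1307.5568 (2013).
\end{thebibliography}
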